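
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Brian\c{c}on--Skoda numbers of polynomial rings}


\begin{abstract}
The Brian\c{c}on--Skoda number $c(R)$ of a commutative Noetherian ring $R$ is the least $c$ with $\overline{I^{n+c}}\subseteq J^n$ for all $n\ge1$, all ideals $I$ and all reductions $J$ of $I$. It was conjectured that $c(R[x])\le c(R)+1$ whenever $R$ has finite Krull dimension and $c(R)<\infty$. We construct a two-dimensional Noetherian local domain $R$ with $c(R)=2$ and $c(R[x])=4$, so the conjecture is false. The reason is that $R[x]$ has maximal ideals with larger residue fields than $R$: passing from $\mathbb R$ to $\mathbb C$ costs one power, and the new variable costs another. We also prove the conjecture in dimension at most one, so that two is the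 smallest dimension of a counterexample.
\end{abstract}

\section{The question and the answer}

All rings are commutative, and $R$ denotes a Noetherian ring. The \emph{integral closure} $\overline J$ of an ideal $J\subseteq R$ is the set of $z\in R$ satisfying an equation
\[
z^m+a_1z^{m-1}+\dots+a_m=0,\qquad a_i\in J^i .
\]
An ideal $J\subseteq I$ is a \emph{reduction} of $I$ if $JI^r=I^{r+1}$ for some $r\ge0$. The \emph{Brian\c{c}on--Skoda number} $c(I)$ is the smallest integer $c\ge0$ such that
\[
\overline{I^{n+c}}\subseteq J^n\qquad\text{for all }n\ge1\text{ and every reduction }J\text{ of }I ,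
\]
with $c(I)=\infty$ if there is no such integer, and $c(R)=\sup\{c(I)\mid I\subseteq R\text{ an ideal}\}$. If $J$ is a reduction of $I$, then $\overline{I^m}=\overline{J^m}$ for all $m$ (Section~\ref{sec:facts}), and every ideal is a reduction of itself. Hence
\begin{equation}\label{eq:crit}
c(R)\le c\iff \overline{J^{n+c}}\subseteq J^n\ \text{ for all ideals } J\subseteq R\text{ and all }n\ge1 .
\end{equation}
In particular, if $\overline{J^{e+1}}\not\subseteq J$ for a single ideal $J$ and some $e\ge0$, then $c(R)\ge e+1$.

If $R$ is not reduced, then $c(R)=\infty$, since $\overline{0}$ is the nilradical. The best-behaved rings are the regular ones. If every local ring of $R$ is regular of dimension at most $d$, where $d\ge1$, then $c(R)\le d-1$ by a theorem of Lipman and Sathaye, and for $k[x_1,\dots,x_d]$ over a field $k$ there is equality (Example~\ref{ex:regular}). There, a new variable raises the number by exactly one. The following statement, posed as a conjecture in Vasconcelos~\cite{V}, says that a new variable never costs more than this.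

\begin{conjecture}
Let $R$ be a Noetherian ring of finite Krull dimension with $c(R)<\infty$. Then $c(R[x])\le c(R)+1$.
\end{conjecture}

\begin{theoremA}
There is a Noetherian local domain $R$ with $\dim R=2$ and residue field $\mathbb R$, contained in $\mathbb R[[s,t]]$ with $\mathbb R[[s,t]]/R$ of finite length, such that
\[
c(R)=2\qquad\text{and}\qquad c(R[x])=4 .
\]
Moreover, $c(R\otimes_{\mathbb R}\mathbb C)=3$.
\end{theoremA}

So the conjecture is false. It does hold in small dimension.

\begin{theoremB}
If $R$ is Noetherian, $\dim R\le1$ and $c(R)<\infty$, then $c(R[x])\le c(R)+1$.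
\end{theoremB}

Thus $2$ is the smallest dimension of a counterexample. Theorem~B is sharp: $c(V)=0$ and $c(V[x])=1$ for a discrete valuation ring $V$ (Example~\ref{ex:dvr}).

The number $c(R\otimes_{\mathbb R}\mathbb C)=3$ in Theorem~A tells how the conjecture fails. The ring $R[x]$ has the maximal ideal $\mathfrak m R[x]+(x^2+1)R[x]$, with residue field $\mathbb C$, and $R[x]/(x^2+1)=R\otimes_{\mathbb R}\mathbb C$. So $R[x]$ sees the complexification of $R$, whereas $R$ does not. If complexifying costs one power, then the new variable can cost a second one. Section~\ref{sec:growth} isolates these two effects on small examples and turns them into a criterion. Section~\ref{sec:ring} constructs the ring, Section~\ref{sec:two} proves $c(R)=2$, and Section~\ref{sec:poly} treats $R[x]$. The upper bound for $c(R[x])$ proved there also yields Theorem~B in Section~\ref{sec:one}.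

\section{Facts on integral closure}\label{sec:facts}

We use freely that $\overline J$ is an ideal and that $\overline{\,\overline J\,}=\overline J$.

\begin{enumerate}
\item[(F1)] If $z^N\in (J^e)^N$ for some $N\ge1$, then $z\in\overline{J^e}$. If $v\in I$ and $z\in\overline K$, then $vz\in\overline{IK}$: multiply an equation of degree $m$ for $z$ by $v^m$. If $J$ is a reduction of $I$, then $I\subseteq \overline J$. Indeed, let $JI^r=I^{r+1}$ and $z\in I$. Since $zI^r\subseteq JI^r$, the determinant trick gives $(z^q+a_1z^{q-1}+\dots+a_q)I^r=0$ with $a_i\in J^i$, and multiplying by $z^r\in I^r$ gives an equation for $z$. For $m\ge1$ we have $J^mI^{mr}=I^{mr+m}$, so $J^m$ is a reduction of $I^m$. Hence $J^m\subseteq I^m\subseteq\overline{J^m}$, and $\overline{I^m}=\overline{J^m}$.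
\item[(F2)] If $R\subseteq S$ is an integral extension and $J\subseteq R$ is an ideal, then $\overline{JS}\cap R=\overline J$. Indeed, if $z\in\overline{JS}\cap R$, then $z\tau$ is integral over $\bigoplus_i J^iS\,\tau^i$, which is integral over $\bigoplus_iJ^i\tau^i$. If an equation for $z\tau$ over $\bigoplus_iJ^i\tau^i$ has degree $m$, its homogeneous part of degree $m$ in $\tau$ gives an equation for $z$ over $J$.
\item[(F3)] Integral closure commutes with localization, and ideals of a localization are extended. So $c(R_W)\le c(R)$ for every multiplicative set $W$. Containment of ideals is a local question, so $c(R)\le\sup_Mc(R_M)$ over the maximal ideals $M$ of $R$.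
\item[(F4)] (Lipman--Sathaye \cite{LS}.) If $K$ is an ideal of a regular local ring of dimension at most $d$, where $d\ge1$, then $\overline{K^{n+d-1}}\subseteq K^n$ for $n\ge1$. By (F3) the same holds for ideals of any Noetherian ring all of whose local rings are regular of dimension at most $d$.
\item[(F5)] Let $K$ be primary to the maximal ideal of a two-dimensional regular local ring with infinite residue field. Then $\overline{K^{k+1}}=K^k\,\overline K$ for $k\ge0$. Indeed, products of integrally closed ideals are integrally closed (Zariski), so $\overline{K^{k+1}}=\overline K^{\,k+1}$. Since the residue field is infinite, $K$ has a reduction $K_0\subseteq K$ generated by two elements, and $\overline K^{\,2}=K_0\overline K$ (Lipman--Teissier \cite{LT}). Hence $\overline K^{\,k+1}=K_0^k\overline K\subseteq K^k\overline K\subseteq\overline{K^{k+1}}$.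
\item[(F6)] Let $k[[l,\mu]]$ be a power series ring over a field $k$ and let $\alpha,\beta$ be positive integers. The \emph{monomial valuation} with $v(l)=\alpha$, $v(\mu)=\beta$ sends a power series to the minimum of $\alpha r+\beta e$ over the monomials $l^r\mu^e$ occurring in it. It is a valuation, because the product of two nonzero initial forms is nonzero. If $v\ge b$ on an ideal $L$, then $v\ge b$ on $\overline L$: if $v(z)<b$, then every term $a_iz^{m-i}$ with $a_i\in L^i$ and $i\ge 1$ has value at least $ib+(m-i)v(z)>v(z^m)$, so the equation for $z$ cannot hold. With $\alpha=\beta=1$ this shows that the powers of the maximal ideal are integrally closed.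
\end{enumerate}

\section{Two sources of growth}\label{sec:growth}

\subsection*{A new variable}

A new variable $u$ costs one power as soon as an integral dependence holds with a little room to spare.

\begin{lemma}\label{lem:slack}
Let $I$ be an ideal of a Noetherian ring $D$, let $\zeta\in D\setminus I$, and suppose that $\zeta^N\in I^{eN+1}$ with $N\ge1$, $e\ge0$. Put $I^{+}=(I,u^N)D[u]$. Then
\[
u^{N-1}\zeta\in\overline{(I^{+})^{e+1}}\setminus I^{+} .
\]
\end{lemma}

\begin{proof}
We have $(u^{N-1}\zeta)^N=(u^N)^{N-1}\zeta^N\in (I^+)^{(N-1)+(eN+1)}=\bigl((I^+)^{e+1}\bigr)^N$, so (F1) applies. If $u^{N-1}\zeta=u^Ng+h$ with $g\in D[u]$ and $h\in ID[u]$, comparing coefficients of $u^{N-1}$ gives $\zeta\in I$, a contradiction.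
\end{proof}

\begin{example}\label{ex:dvr}
Let $V$ be a discrete valuation ring with uniformizer $\pi$. By (F4) with $d=1$, $c(V)=0$. With $I=(\pi^2)$, $\zeta=\pi$, $N=2$, $e=0$ and $u=x$, the lemma gives $\pi x\in\overline{(\pi^2,x^2)}\setminus(\pi^2,x^2)$. Together with (F4) for $d=2$ this shows $c(V[x])=1$.
\end{example}

\begin{example}\label{ex:regular}
Let $D=k[x_1,\dots,x_d]$ with $d\ge1$, $I=(x_1^{d+1},\dots,x_d^{d+1})$ and $\zeta=(x_1\cdots x_d)^d\notin I$. Then $\zeta^{d+1}\in I^{d^2}$ and $d^2=(d-1)(d+1)+1$. So the lemma applies with $N=d+1$, $e=d-1$ and gives $c(D[u])\ge d$. Since $D[u]$ is a polynomial ring in $d+1$ variables, (F4) gives equality. Thus $c(k[x_1,\dots,x_d])=d-1$ for all $d\ge1$; for $d=1$ the bound (F4) is already $0$.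
\end{example}

\subsection*{A larger residue field}

Put $S=\mathbb R[[s,t]]$ and $T=\mathbb C[[s,t]]=\mathbb C[[X,Y]]$ with $X=s+it$, $Y=s-it$, and $\mathfrak n=(X,Y)T$. Let $\sigma$ be complex conjugation on the coefficients of power series in $s,t$. It fixes $S$ and interchanges $X$ and $Y$.

\begin{example}\label{ex:toy}
The real and imaginary parts of $X^2$ span $W=\mathbb R(s^2-t^2)+\mathbb R\,st$. A nonzero $a\in W$ is $\gamma X^2+\bar\gamma Y^2$ with $\gamma\ne0$, hence $a=ll'$ with linearly independent linear forms $l,l'\in T$, and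
\[
aT+\mathfrak n^4=(ll',\,l^4,\,l'^4)T .
\]
This ideal is integrally closed: the monomial valuation with $v(l)=1$, $v(l')=3$ is at least $4$ on it, so by (F6) no $l^k$ with $k\le3$ occurs in an element of the closure; by symmetry no $l'^k$ with $k\le 3$ occurs. But the complex span of $W$ contains $X^2$, and
\[
XY^2\in\overline{X^2T+\mathfrak n^4}\setminus (X^2T+\mathfrak n^4),\qquad\text{since }(XY^2)^2=X^2\cdot Y^4 .
\]
\end{example}

No nonzero real member of the pencil has a repeated factor, and here it is the repeated factor that makes the integral closure larger. This suggests that a ring built from such a pencil can have a smaller Brian\c{c}on--Skoda number than its complexification. The next lemma says that $R[x]$ has to pay for the complexification.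

\begin{lemma}\label{lem:descent}
Let $R$ be a Noetherian $\mathbb R$-algebra and $R_{\mathbb C}=R\otimes_{\mathbb R}\mathbb C=R\oplus iR$. Let $\mathfrak b\subseteq R_{\mathbb C}[x]$ be an ideal that contains $(x-i)^N$ for some $N$. If $\overline{\mathfrak b^{e}}\not\subseteq\mathfrak b$ for some $e\ge1$, then there is an ideal $J\subseteq R[x]$ with $\overline{J^{e}}\not\subseteq J$.
\end{lemma}

\begin{proof}
Let $\sigma$ act on $R_{\mathbb C}[x]=R[x]\oplus iR[x]$ by complex conjugation, fixing $R[x]$. The ideals $\mathfrak b$ and $\sigma\mathfrak b$ are comaximal, because they contain $(x-i)^N$ and $(x+i)^N$. So $\mathfrak a=\mathfrak b\cap\sigma\mathfrak b=\mathfrak b\cdot\sigma\mathfrak b$. This ideal is $\sigma$-stable, hence contains the real and imaginary parts of its elements, and $\mathfrak a=JR_{\mathbb C}[x]$ with $J=\mathfrak a\cap R[x]$.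

Take $z\in\overline{\mathfrak b^e}\setminus\mathfrak b$. By comaximality there is $v\in(\sigma\mathfrak b)^e$ with $v-1\in\mathfrak b$. Put $z'=vz$. By (F1), $z'\in\overline{(\sigma\mathfrak b)^e\,\mathfrak b^e}=\overline{\mathfrak a^e}$, and also $\sigma z'\in\overline{\mathfrak a^e}$. So $z_1=\frac12(z'+\sigma z')$ and $z_2=\frac1{2i}(z'-\sigma z')$ lie in $\overline{J^eR_{\mathbb C}[x]}\cap R[x]$, which is $\overline{J^e}$ by (F2). If both were in $J$, then $z'=z_1+iz_2\in\mathfrak a\subseteq\mathfrak b$. But $z'\equiv z\not\equiv0$ modulo $\mathfrak b$.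
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $R$ be a Noetherian $\mathbb R$-algebra. If there are an ideal $I\subseteq R_{\mathbb C}$, an element $\zeta\in R_{\mathbb C}\setminus I$, and integers $N\ge1$, $e\ge0$ with $\zeta^N\in I^{eN+1}$, then $c(R[x])\ge e+1$.
\end{proposition}

\begin{proof}
We have $R_{\mathbb C}[x]=R_{\mathbb C}[u]$ with $u=x-i$. Lemma~\ref{lem:slack} gives $\overline{\mathfrak b^{e+1}}\not\subseteq\mathfrak b$ for $\mathfrak b=(I,u^N)$. By Lemma~\ref{lem:descent}, $\overline{J^{e+1}}\not\subseteq J$ for some ideal $J\subseteq R[x]$, and \eqref{eq:crit} applies.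
\end{proof}

So to disprove the conjecture it suffices to find $R$ of finite dimension with $c(R)=2$ such that $R_{\mathbb C}$ has $I$ and $\zeta$ as in the proposition with $e=3$.

\section{The ring}\label{sec:ring}

\subsection*{How the ring is found}

We look for a local ring $R=\mathbb R+\mathfrak m\subseteq S$ with $\mathfrak m^2S\subseteq R$ and $S$ finite over $R$. Then $c(R)\le3$ is automatic: for a proper ideal $J$, (F4) in $S$ gives $\overline{J^{n+3}}\subseteq J^{n+2}S\subseteq J^n\mathfrak m^2S\subseteq J^n$. We want to save one power over $\mathbb R$ but not over $\mathbb C$.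

As in Example~\ref{ex:toy}, let $\mathfrak m$ contain the real and imaginary parts of a power of $X$, now of $A$, where
\[
A=X^9,\qquad B=Y^9=\sigma(A),
\]
and let $\mathfrak m$ be spanned by these two elements and elements of order at least $13$. Suppose that $p=Y^{14}$ is in $R_{\mathbb C}$. The monomial $\theta=X^4Y^8$ satisfies
\begin{equation}\label{eq:theta}
\theta^{63}=X^{252}Y^{504}=A^{28}p^{36}\in(A,p)^{64}T,
\end{equation}
so it is integral over $(A,p)T$ with room to spare. Hence $\zeta=A^2\theta$ satisfies $\zeta^{63}=A^{154}p^{36}$, with $154+36=190=3\cdot63+1$. This is the condition of Proposition~\ref{prop:criterion} for $I=(A,p)R_{\mathbb C}$ with $e=3$. To keep $\zeta$ out of $I$ we exclude from $R_{\mathbb C}$ the element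
\[
w=A\theta=X^{13}Y^8,\qquad\text{and with it}\qquad \bar w=\sigma(w)=X^8Y^{13}.
\]

Excluding all combinations of the two monomials would exclude too much. Since $\zeta=Aw=X^{22}Y^8$ has degree $30\ge27$, it is also integral over $(A,B)^3$, and for $c(R)=2$ we shall need $\zeta\in(A,B)R_{\mathbb C}$. The remedy is to let $w-\bar w$ belong to $R_{\mathbb C}$ although neither $w$ nor $\bar w$ does. Indeed,
\begin{equation}\label{eq:byhand}
X^{22}Y^8=A\,(X^{13}Y^8-X^8Y^{13})+B\cdot X^{17}Y^4 ,
\end{equation}
and $X^{17}Y^4$ divides neither $w$ nor $\bar w$, so nothing prevents it from lying in $R_{\mathbb C}$. The functional $\Lambda$ below imposes the relation $w\equiv\bar w$ in a way compatible with multiplication by $T$.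

\subsection*{Construction}

For $\varphi\in T$ let $\Lambda(\varphi)$ be the coefficient of $w$ plus the coefficient of $\bar w$ in $\varphi$, and put
\[
Q=\{\varphi\in\mathfrak n^{13}\mid \Lambda(\varphi\psi)=0\text{ for all }\psi\in T\},\qquad P=Q\cap S .
\]
Then $Q$ is an ideal of $T$. It is stable under $\sigma$ and under the $\mathbb C$-linear swap $X\leftrightarrow Y$, and $\mathfrak n^{22}\subseteq Q$, because $w,\bar w$ have degree $21$. Moreover:
\begin{enumerate}
\item[(Q1)] A monomial $\mu$ of degree at least $13$ lies in $Q$ if and only if it divides neither $w$ nor $\bar w$. If, say, $\mu\mid w$, then $\Lambda(\mu\cdot w/\mu)=1$; if it divides neither, no multiple of $\mu$ involves $w$ or $\bar w$.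
\end{enumerate}
Let $y_1=(A+B)/2$, $y_2=(A-B)/2i$, so that $A=y_1+iy_2$ and $B=y_1-iy_2$, and put $V=\mathbb Ry_1+\mathbb Ry_2\subset S$, $V_{\mathbb C}=\mathbb CA+\mathbb CB$. Then:
\begin{enumerate}
\item[(Q2)] $V_{\mathbb C}^2T\subseteq Q$, since $X^{18},X^9Y^9,Y^{18}$ divide neither $w$ nor $\bar w$.
\item[(Q3)] $V_{\mathbb C}\,\mathfrak n^{13}\subseteq\mathfrak n^{22}\subseteq Q$.
\end{enumerate}
The rings are
\[
R=\mathbb R+V+P,\quad \mathfrak m=V+P,\qquad R_{\mathbb C}=\mathbb C+V_{\mathbb C}+Q=R\oplus iR .
\]
They are rings by (Q2), because $P$ and $Q$ are ideals of $S$ and $T$. The decomposition $R_{\mathbb C}=R\oplus iR$ holds because $Q$ and $V_{\mathbb C}$ are $\sigma$-stable; it identifies $R_{\mathbb C}$ with $R\otimes_{\mathbb R}\mathbb C$.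

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $R$ is a two-dimensional Noetherian local domain with maximal ideal $\mathfrak m$ and residue field $\mathbb R$. The ring $S$ is finite over $R$, and $S/R$ has finite length. Moreover, $\mathfrak m^2S\subseteq P$.
\item[(b)] $R_{\mathbb C}$ is a Noetherian local domain with maximal ideal $\mathfrak m_{\mathbb C}=V_{\mathbb C}+Q$, and $\mathfrak m_{\mathbb C}^2T\subseteq Q$. The ring $T$ is finite over $R_{\mathbb C}$.
\item[(c)] $JR_{\mathbb C}\cap R=J$ for every ideal $J$ of $R$.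
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\mathfrak n^{22}\subseteq Q$, we have $\mathbb R[[s^{22},t^{22}]]\subseteq R\subseteq S$, and $S$ is finite over $\mathbb R[[s^{22},t^{22}]]$. So $R$ is a finite module over a two-dimensional Noetherian ring, and it is a two-dimensional Noetherian domain over which $S$ is finite. Maximal ideals of $R$ lie under maximal ideals of the integral extension $S$, which is local. Hence $R$ is local with maximal ideal $R\cap(s,t)S=\mathfrak m$. As $(s,t)^{22}S\subseteq P\subseteq R$, the quotient $S/R$ is finite-dimensional over $\mathbb R$, hence of finite length. Finally $\mathfrak m^2S\subseteq V^2S+P\subseteq P$ by (Q2). This proves (a). The ring $R_{\mathbb C}$ is finite over $R$, and $T=S\oplus iS$ is finite over $R_{\mathbb C}$; the rest of (b) follows in the same way. For (c), $JR_{\mathbb C}=J\oplus iJ$.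
\end{proof}

\subsection*{Three lemmas}

The next lemma extends \eqref{eq:byhand} to all elements of $\mathfrak n^9$. The key is that passing from $A\varphi$ to $B\psi$ in its proof is the translation of exponents by $(-5,5)$, the one that carries $w$ to $\bar w$.

\begin{lemma}\label{lem:exchange}
Let $\varphi\in\mathfrak n^9$.
\begin{enumerate}
\item[(a)] There is $\psi\in T$ with $A\varphi-B\psi\in Q$ and $A\psi\in Q$.
\item[(b)] There is $\psi\in T$ with $B\varphi-A\psi\in Q$ and $B\psi\in Q$.
\item[(c)] $\varphi=\varphi_1+\varphi_2$ with $A\varphi_1\in Q$ and $B\varphi_2\in Q$.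
\end{enumerate}
\end{lemma}

\begin{proof}
If $\varphi\in\mathfrak n^{13}$, then $A\varphi,B\varphi\in Q$ by (Q3), and $\psi=0$, $\varphi_1=\varphi$, $\varphi_2=0$ will do. Modulo $\mathfrak n^{13}$, every $\varphi\in\mathfrak n^9$ is a finite linear combination of monomials of degree at least $9$, and choices of $\psi$, $\varphi_1$, $\varphi_2$ can be combined linearly. So we may assume $\varphi=X^uY^v$ with $u+v\ge9$.

(a) The monomial $A\varphi=X^{9+u}Y^v$ never divides $\bar w$, and it divides $w$ if and only if $u\le4$ and $v\le8$. If it does not divide $w$, then $A\varphi\in Q$ by (Q1) and we take $\psi=0$. Otherwise $u+v\ge9$ gives $1\le u\le4$ and $5\le v\le8$. Put $\psi=X^{u+4}Y^{v-4}$, so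
\[
A\varphi-B\psi=X^{9+u}Y^v-X^{u+4}Y^{v+5},
\]
which is homogeneous of degree at least $18$. The first monomial divides only $w$, with quotient $X^{4-u}Y^{8-v}$. The second divides $\bar w$, with the same quotient $X^{4-u}Y^{8-v}$, and does not divide $w$ because $v+5>8$. So for every $\chi\in T$ the two contributions to $\Lambda((A\varphi-B\psi)\chi)$ cancel, and $A\varphi-B\psi\in Q$. Finally $A\psi=X^{u+13}Y^{v-4}$ has degree at least $18$ and $X$-exponent at least $14$, so it lies in $Q$.

(b) follows from (a) by the swap $X\leftrightarrow Y$.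

(c) If $A\varphi\notin Q$, then $u\le4$; symmetrically, if $B\varphi\notin Q$, then $v\le4$. Since $u+v\ge9$, at least one of $A\varphi,B\varphi$ lies in $Q$.
\end{proof}

\begin{lemma}\label{lem:two}
Let $A'=A+q$, $B'=B+q'$ with $q,q'\in Q$, and $K=(A',B')R_{\mathbb C}$. Then $\mathfrak n^{9(k+1)}=K^k\mathfrak n^9$ for $k\ge0$, and $K^{n+1}\mathfrak n^9\subseteq K^nQ$ for $n\ge1$.
\end{lemma}

\begin{proof}
Let $k\ge1$. A monomial of degree $9(k+1)\ge18$ is divisible by $X^9$ or $Y^9$. Replacing $A,B$ by $A',B'$ costs an error in $Q\,\mathfrak n^{9k}\subseteq\mathfrak n^{13+9k}$. Hence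
\[
\mathfrak n^{9(k+1)}\subseteq(A',B')\mathfrak n^{9k}+\mathfrak n^{13+9k}\subseteq(A',B')\mathfrak n^{9k}+\mathfrak n\cdot\mathfrak n^{9(k+1)} .
\]
Since $A',B'\in\mathfrak n^9$, Nakayama's lemma over $T$ gives $\mathfrak n^{9(k+1)}=(A',B')\mathfrak n^{9k}=K\mathfrak n^{9k}$, and the first claim follows by induction.

For the second claim it suffices to prove $K^2\mathfrak n^9\subseteq KQ$ and multiply by $K^{n-1}$. Let $\varphi\in\mathfrak n^9$. With $\psi$ from Lemma~\ref{lem:exchange}(a),
\[
A'^2\varphi=A'\,(A'\varphi-B'\psi)+B'\,(A'\psi) .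
\]
Both brackets lie in $Q$, since they are congruent to $A\varphi-B\psi$ and $A\psi$ modulo the ideal $Q$ of $T$. With $\psi$ from part (b), $B'^2\varphi=B'(B'\varphi-A'\psi)+A'(B'\psi)\in KQ$ for the same reason. With part (c), $A'B'\varphi=B'(A'\varphi_1)+A'(B'\varphi_2)\in KQ$.
\end{proof}

The last lemma is the analogue of Example~\ref{ex:toy}. In the proof of $c(R)\le2$ it is the only place where it matters that we work over $\mathbb R$ rather than $\mathbb C$.

\begin{lemma}\label{lem:real}
Let $0\ne a\in V$. Then $L=aT+\mathfrak n^{13}$ is integrally closed in $T$, and $aL\subseteq Q$.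
\end{lemma}

\begin{proof}
Since $a$ is real, $a=\gamma X^9+\bar\gamma Y^9$ with $\gamma\ne0$. So $a$ is a product of nine pairwise non-associate linear forms. Let $l$ be one of them, let $\mu$ be a linear form independent of $l$, and let $v$ be the monomial valuation on $T=\mathbb C[[l,\mu]]$ with $v(l)=5$, $v(\mu)=1$. The eight other factors have value $1$, so $v(a)=5+8=13$. Also $v\ge13$ on $\mathfrak n^{13}$. Let $\varphi\in\overline L$. By (F6), $v(\varphi)\ge13$. If $l^r\mu^e$ occurs in the homogeneous part $\varphi_j$ of degree $j=r+e<13$, then $4r+j=5r+e\ge13$, so $r\ge1$. Hence $l\mid\varphi_j$ for $j<13$. This holds for each of the nine factors, so $a\mid\varphi_j$ for $j<13$, and therefore $\varphi\in L$. Finally, $aL\subseteq V_{\mathbb C}^2T+V_{\mathbb C}\mathfrak n^{13}\subseteq Q$ by (Q2) and (Q3).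
\end{proof}

\begin{remark}
For $A\in V_{\mathbb C}$ in place of $a$ the first claim fails. Since $p\in\mathfrak n^{13}$, \eqref{eq:theta} gives $\theta\in\overline{AT+\mathfrak n^{13}}$, while $\theta=X^4Y^8$ is not in $AT+\mathfrak n^{13}$. Moreover $A\theta=w\notin Q$, so $A\cdot\overline{AT+\mathfrak n^{13}}\not\subseteq Q$.
\end{remark}

\section{The equality \texorpdfstring{$c(R)=2$}{c(R)=2}}\label{sec:two}

\begin{proposition}\label{prop:cR}
$c(R)=2$.
\end{proposition}

\begin{proof}
\emph{Lower bound.} Let $J=(y_1)$. Then $y_1^2s\in\mathfrak m^2S\subseteq R$, and $y_1^2s\in y_1^2S$, so $y_1^2s\in\overline{J^2}$ by (F2). If $y_1^2s\in y_1R$, then $y_1s\in R$. But $y_1s\neq 0$ is homogeneous of degree $10$, whereas elements of $R$ are sums of a constant, a form of degree $9$ and an element of $\mathfrak n^{13}$. So $\overline{J^2}\not\subseteq J$ and $c(R)\ge2$.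

\emph{Upper bound.} We show $\overline{J^{n+2}}\subseteq J^n$ for every proper ideal $J$ and every $n\ge1$; for $J=R$ this is trivial. We may assume that $J$ is $\mathfrak m$-primary. Indeed, once this case is known, for arbitrary proper $J$ we have
\[
\overline{J^{n+2}}\subseteq\bigcap_{k\ge1}\overline{(J+\mathfrak m^k)^{n+2}}\subseteq\bigcap_{k\ge1}(J+\mathfrak m^k)^n\subseteq\bigcap_{k\ge1}(J^n+\mathfrak m^k)=J^n
\]
by Krull's intersection theorem. In each case below we write the elements of $\overline{J^{n+2}}$ as sums of products of an element of $J^n$ (or $J^nR_{\mathbb C}$) and an element of $P$ (or $Q$). Let $U$ be the image of $J$ in $\mathfrak m/P\cong V$; it is a real vector space of dimension at most two.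

\emph{Case $\dim U=2$.} There are $q_1,q_2\in P$ with $y_1+q_1,\ y_2+q_2\in J$. So $JR_{\mathbb C}$ contains $A'=A+(q_1+iq_2)$ and $B'=B+(q_1-iq_2)$. Put $K=(A',B')R_{\mathbb C}$. Since $J\subseteq\mathfrak n^9$ and the powers of $\mathfrak n$ are integrally closed, Lemma~\ref{lem:two} gives
\[
\overline{J^{n+2}}\subseteq\mathfrak n^{9(n+2)}=K^{n+1}\mathfrak n^9\subseteq K^nQ\subseteq J^nR_{\mathbb C} .
\]
Hence $\overline{J^{n+2}}\subseteq J^nR_{\mathbb C}\cap R=J^n$ by Lemma~\ref{lem:basic}(c).

\emph{Case $\dim U=1$.} There is $a'=a+p_1\in J$ with $0\ne a\in V$, $p_1\in P$, and $J=\mathbb Ra'+J_1$ with $J_1=J\cap P$. The ideal $JS$ is primary to $(s,t)S$, so (F5) applies and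
\[
\overline{J^{n+2}}\subseteq\overline{(JS)^{n+2}}= J^{n+1}\,\overline{JS} .
\]
Since $J\subseteq aT+\mathfrak n^{13}$, Lemma~\ref{lem:real} gives $\overline{JS}\subseteq L\cap S$ with $L=aT+\mathfrak n^{13}$. As $J=\mathbb Ra'+J_1$, the group $J^{n+1}\,\overline{JS}$ is spanned by elements $a'^{\,r}b\varphi$, where $0\le r\le n+1$, $b$ is a product of $n+1-r$ elements of $J_1$, and $\varphi\in L\cap S$. If $r\le n$, split off one factor $b_1\in J_1$ of $b$: then $b_1\varphi\in PS=P$, and $a'^{\,r}b\varphi\in J^nP\subseteq J^n$. If $r=n+1$, then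
\[
a'^{\,n+1}\varphi=a'^{\,n}(a\varphi+p_1\varphi)\in J^nP\subseteq J^n,
\]
because $a\varphi\in Q\cap S=P$ by Lemma~\ref{lem:real}.

\emph{Case $U=0$.} Now $J\subseteq P$, and (F5) gives $\overline{J^{n+2}}\subseteq J^{n+1}S=J^n\cdot JS\subseteq J^nP\subseteq J^n$, where $\overline{JS}\subseteq S$ was used.
\end{proof}

Over $\mathbb C$, the first and third cases would go through unchanged. The second fails for ideals such as $(A,p)R_{\mathbb C}$, as we now see.

\section{The polynomial ring}\label{sec:poly}

\subsection*{Lower bounds}

Recall $p=Y^{14}$ and $\theta=X^4Y^8$, and put $I=(A,p)R_{\mathbb C}$ and $\zeta=A^2\theta=X^{22}Y^8$. By (Q1), $p\in Q\subseteq R_{\mathbb C}$, and $\zeta\in Q$ by (Q2). Since $22\cdot63=1386=9\cdot154$ and $8\cdot63=504=14\cdot36$,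
\begin{equation}\label{eq:power}
\zeta^{63}=A^{154}p^{36}\in I^{190},\qquad 190=3\cdot63+1 .
\end{equation}

\begin{lemma}\label{lem:notin}
$\zeta\notin I$.
\end{lemma}

\begin{proof}
Suppose $A^2\theta=A\beta_1+p\beta_2$ with $\beta_1,\beta_2\in R_{\mathbb C}$. As $A\theta=w$, this says $X^9(w-\beta_1)=Y^{14}\beta_2$. So $w-\beta_1=Y^{14}\psi$ with $\psi\in T$. Since $Y^{14}\in Q$, we get $Y^{14}\psi\in Q\subseteq R_{\mathbb C}$, hence $w\in R_{\mathbb C}$. Write $w=c+v+q$ with $c\in\mathbb C$, $v\in V_{\mathbb C}$, $q\in Q$. Since $w,q\in\mathfrak n^{13}$, we have $c=v=0$ and $w\in Q$. This contradicts $\Lambda(w)=1$.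
\end{proof}

Proposition~\ref{prop:criterion} with $N=63$, $e=3$ yields
\[
c(R[x])\ge4>3=c(R)+1 ,
\]
which disproves the conjecture. Explicitly, in $R_{\mathbb C}[x]$ one uses the ideal $\bigl((x-i)^{63},X^9,Y^{14}\bigr)$ and the element $(x-i)^{62}X^{22}Y^8$.

\begin{proposition}\label{prop:complex}
$c(R_{\mathbb C})=3$.
\end{proposition}

\begin{proof}
By \eqref{eq:power}, $\zeta^{63}\in(I^3)^{63}$, so $\zeta\in\overline{I^3}\setminus I$ and $c(R_{\mathbb C})\ge3$. Conversely, for a proper ideal $J$ of $R_{\mathbb C}$ and $n\ge1$, (F4) in $T$ and Lemma~\ref{lem:basic}(b) give $\overline{J^{n+3}}\subseteq J^{n+2}T\subseteq J^n\,\mathfrak m_{\mathbb C}^2T\subseteq J^nQ\subseteq J^n$.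
\end{proof}

\subsection*{An upper bound}

To bound $c(R[x])$ from above we compare $R[x]$ with a regular ring $S[x]$ in which (F4) is available, and return to $R[x]$ by multiplying with elements of $\mathfrak m^h$ for a suitable $h$. An ideal $J$ of $R[x]$ may contain elements outside $\mathfrak mR[x]$, which need not help in this way. The point of the next proof is that, after localization, a single element $f\in J$ accounts for all of these, and that $f$ acts injectively on the quotient of the two rings. So $f$ can be canceled from a relation that holds modulo the smaller ring.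

\begin{proposition}\label{prop:upper}
Let $(R,\mathfrak m,k)$ be a Noetherian local ring and $R\subseteq S$ a module-finite extension with $S$ regular of dimension at most $d$, where $d\ge1$, and $S/R$ of finite length. Let $h\ge0$ with $\mathfrak m^hS\subseteq R$. If $M$ is a maximal ideal of $R[x]$ with $M\cap R=\mathfrak m$, then $c(R[x]_M)\le h+d$.
\end{proposition}

\begin{proof}
Put $\mathcal A=R[x]_M$ and $\mathcal B=S\otimes_R\mathcal A$. Since $\mathcal A$ is flat over $R$, we have $\mathcal A\subseteq\mathcal B$ and $\mathcal B/\mathcal A=(S/R)\otimes_R\mathcal A$. The ring $\mathcal B$ is a localization of $S[x]$, so its local rings are regular of dimension at most $d+1$. Also $\mathfrak m^h\mathcal B\subseteq\mathcal A$. Let $J\subseteq\mathcal A$ be an ideal, $n\ge1$ and $z\in\overline{J^{n+h+d}}$. By (F4) with $d+1$ in place of $d$, $z\in J^{n+h}\mathcal B$.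

If $J\subseteq\mathfrak m\mathcal A$, then $z\in J^n\mathfrak m^h\mathcal B\subseteq J^n$. Otherwise, $\mathcal A/\mathfrak m\mathcal A$ is the localization of $k[x]$ at a maximal ideal, a principal ideal domain. So there is $f\in J\setminus\mathfrak m\mathcal A$ with $J=(f)+J'$, where $J'=J\cap\mathfrak m\mathcal A$, and
\[
J^{n+h}\mathcal B=\sum_{i=0}^{n+h}f^{\,n+h-i}J'^{\,i}\mathcal B .
\]
If $i\ge h$, then $f^{\,n+h-i}J'^{\,i}\mathcal B\subseteq f^{\,n+h-i}J'^{\,i-h}\cdot\mathfrak m^h\mathcal B\subseteq J^n$. If $i<h$, the $i$-th term is contained in $f^n\mathcal B$. So $z=y+f^nb$ with $y\in J^n$ and $b\in\mathcal B$, and $f^nb=z-y\in\mathcal A$. Because $S/R$ has finite length, $\mathcal B/\mathcal A=(S/R)\otimes_R\mathcal A$ has a finite filtration with factors $k\otimes_R\mathcal A=\mathcal A/\mathfrak m\mathcal A$. On these domains $f$ acts injectively, hence $f$ acts injectively on $\mathcal B/\mathcal A$. So $b\in\mathcal A$, and $z=y+f^nb\in J^n$.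
\end{proof}

\begin{proof}[Proof of Theorem A]
The properties of $R$ are in Lemma~\ref{lem:basic}(a). Propositions~\ref{prop:cR} and \ref{prop:complex} give $c(R)=2$ and $c(R\otimes_{\mathbb R}\mathbb C)=3$, and we have seen $c(R[x])\ge4$. For the reverse inequality let $M$ be a maximal ideal of $R[x]$ and $\mathfrak p=M\cap R$. If $\mathfrak p=\mathfrak m$, Proposition~\ref{prop:upper} with $h=d=2$ gives $c(R[x]_M)\le4$. If $\mathfrak p\ne\mathfrak m$, then $R_{\mathfrak p}=S_{\mathfrak p}$ because $S/R$ has finite length. So $R[x]_M$ is a localization of $S[x]$, hence regular of dimension at most $3$, and $c(R[x]_M)\le2$ by (F4). Thus $c(R[x])\le4$ by (F3).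
\end{proof}

\section{Dimension at most one}\label{sec:one}

By Proposition~\ref{prop:upper}, a one-dimensional local ring $R$ satisfies the bound at every $M$ over $\mathfrak m$ if it has a finite regular extension $S$ of dimension one, with $S/R$ of finite length and $\mathfrak m^{c(R)}S\subseteq R$. We show that the finiteness of $c(R)$ provides all of this. It first gives $f^{c(R)}S\subseteq R$ for single elements $f$. Since the residue field may be finite, a single $f$ need not have minimal value at all maximal ideals of $S$ at once, so we pass from elements to $\mathfrak m^{c(R)}$ one valuation at a time.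

\begin{proof}[Proof of Theorem B]
By (F3) it suffices to bound $c(R[x]_M)$ for each maximal ideal $M$ of $R[x]$. The ring $R[x]_M$ is the localization of $R_{M\cap R}[x]$ at the ideal generated by $M$, which is again maximal, and $c(R_{M\cap R})\le c(R)$. So we may assume that $R$ is local with maximal ideal $\mathfrak m=M\cap R$. Put $c=c(R)<\infty$. Then $R$ is reduced. If $\dim R=0$, then $R$ is a field, $R[x]_M$ is a discrete valuation ring, and $c(R[x]_M)=0$. Let $\dim R=1$, and let $S$ be the integral closure of $R$ in its total quotient ring.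

\emph{Step 1: $f^cS\subseteq R$ for every nonzerodivisor $f\in\mathfrak m$.} Let $s=r/g\in S$ with $r,g\in R$ and $g$ a nonzerodivisor. Since $R/gR$ has finite length, $f^N\in gR$ for some $N$, so $f^{N'}s\in R$ for all $N'\ge N$. Choose $n\ge1$ with $n+c\ge N$. An equation of integral dependence of degree $m$ of $s$ over $R$, multiplied by $f^{(n+c)m}$, shows that $f^{n+c}s\in\overline{(f)^{n+c}}\subseteq f^nR$. Cancel $f^n$ to get $f^cs\in R$.

\emph{Step 2: structure of $S$.} Since $R$ is reduced of dimension one, $\mathfrak m$ is not an associated prime, and $\mathfrak m$ contains a nonzerodivisor $f$. By Step~1, $S\subseteq f^{-c}R$, so $S$ is a finite $R$-module. It is the product of the integral closures $S_j$ of the domains $R/\mathfrak p_j$ in their fraction fields, where $\mathfrak p_j$ runs over the minimal primes of $R$. All $R/\mathfrak p_j$ have dimension one, so the $S_j$ are semilocal Dedekind domains and $S$ is regular of dimension one. The finite module $S/R$ is killed by $f^c$, so it has finite length.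

Let $\mathfrak c=\{s\in S\mid sS\subseteq R\}$. This is an ideal of $S$ contained in $R$, and it contains the nonzerodivisor $f^c$. So $\mathfrak c=\prod\mathfrak c_j$ with $0\ne\mathfrak c_j\subseteq S_j$. Let $v_1,\dots,v_r$ be the valuations of the maximal ideals of $S$, where $v_i(s)=\infty$ if $s$ has component zero in the corresponding factor. Then there are integers $c_i\ge0$ with
\[
\mathfrak c=\{s\in S\mid v_i(s)\ge c_i\text{ for all }i\} .
\]
Put $o_i=\min v_i(\mathfrak m)$. This is finite, since $\mathfrak m$ contains a nonzerodivisor.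

\emph{Step 3: $c\,o_i\ge c_i$ for all $i$.} Choose $a\in\mathfrak m$ with $v_i(a)=o_i$. It may be a zero divisor, so we correct it. Let $e\in S$ have component zero in each $S_j$ where $a$ has a nonzero component, and a nonzero component in $\mathfrak c_j\cap\operatorname{Jac}(S_j)$ in each $S_j$ where $a$ has component zero. Then $e\in\mathfrak c\cap\operatorname{Jac}(S)\subseteq R\cap\operatorname{Jac}(S)=\mathfrak m$. So $f=a+e\in\mathfrak m$ is a nonzerodivisor, and $v_i(f)=o_i$, because $a$ has a nonzero component in the factor belonging to $v_i$. By Step~1, $f^cS\subseteq R$, that is, $f^c\in\mathfrak c$, and hence $c\,o_i=v_i(f^c)\ge c_i$.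

\emph{Conclusion.} A product of $c$ elements of $\mathfrak m$ has $v_i$-value at least $c\,o_i\ge c_i$ for every $i$. So $\mathfrak m^c\subseteq\mathfrak c$, that is, $\mathfrak m^cS\subseteq R$. Proposition~\ref{prop:upper} with $d=1$ and $h=c$ gives $c(R[x]_M)\le c+1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LS} Lipman and Sathaye, 1981.
\bibitem{LT} Lipman and Teissier, Michigan Math. J. 28 (1981).
\bibitem{V} Wolmer V. Vasconcelos, ``Complexity Degrees of Algebraic Structures'', arXiv:1402.1906 (2014).
\end{thebibliography}

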